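# The space $\ell_\infty$ is not extremal for minimal displacement

Throughout, $X$ is a real or complex infinite-dimensional Banach space, $B_X$ is its closed unit ball (or just $B$, when the space is clear), and $\Gamma$ is an arbitrary set. A map is *$k$-Lipschitz* if $\|Tx-Ty\|\le k\|x-y\|$ for all $x,y$. We write $\ell_\infty(\Gamma)$ for the bounded scalar functions on $\Gamma$ with the supremum norm, so $\ell_\infty=\ell_\infty(\mathbb N)$, and $T_nx$ for the $n$-th coordinate of $Tx$.

## 1. Maps whose coordinates keep away from one endpoint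

Take a $k$-Lipschitz map $T:B_X\to B_X$. If $k\ge1$ and $X$ is infinite-dimensional, $T$ need not have a fixed point, and it may even move every point by a fixed positive amount. How large can that amount be? The relevant quantities are
$$d_T=\inf\{\|x-Tx\|:x\in B_X\},\qquad \psi_X(k)=\sup\{d_T:\ T:B_X\to B_X\ \text{is } k\text{-Lipschitz}\},\quad k\ge1 .$$
The number $d_T$ is the *minimal displacement* of $T$, and $\psi_X$ is the *minimal displacement characteristic* of $X$.

**The universal bound.** For every $X$ and every $k\ge1$,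
$$\psi_X(k)\le 1-\frac1k. \tag{1}$$
Indeed, let $0<\lambda<\frac1k$. The map $x\mapsto\lambda Tx$ is a contraction of $B_X$ with constant $k\lambda<1$, so it has a fixed point $x=\lambda Tx$. There $\|x-Tx\|=(1-\lambda)\|Tx\|\le1-\lambda$. Let $\lambda\to\frac1k$.

A space is called **extremal** if $\psi_X(k)=1-\frac1k$ for all $k\ge1$.

**Example: $c_0$ is extremal.** For $k>1$ put $\alpha(t)=\min(1,k|t|)$ and $Tx=(1,\alpha(x_1),\alpha(x_2),\dots)$ on the ball of $c_0$. This is a $k$-Lipschitz self-map of the ball. Suppose $\|x-Tx\|<1-\frac1k$. The first coordinate gives $|x_1-1|<1-\frac1k$, so $|x_1|>\frac1k$ and $\alpha(x_1)=1$. Then $|x_2-1|<1-\frac1k$, so $|x_2|>\frac1k$, and so on: all $|x_n|>\frac1k$, which is impossible in $c_0$. So $d_T\ge1-\frac1k$.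

On $\ell_\infty$ the same formula defines a map with the fixed point $(1,1,1,\dots)$, so this example says nothing there. The problem is: **is $\ell_\infty$ extremal?**

We start with a class of maps for which the answer is easy. The map in the example belongs to it: all its coordinates lie in $[0,1]$.

**Proposition A.** Let $k>1$ and $\theta\in[0,1]$, and let $T:B\to B$ be $k$-Lipschitz on the ball of real $\ell_\infty(\Gamma)$. Suppose that for each $n\in\Gamma$ there is a sign $s_n\in\{\pm1\}$ with $s_nT_nx\ge-\theta$ for all $x\in B$. Then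
$$d_T\le\frac{1+\theta}2\Bigl(1-\frac1k\Bigr).$$

*Proof.* Let $0<\lambda<\frac1k$. We look for a point $x$ with $x_n=s_nh(s_nT_nx)$ for all $n$, where $h$ is affine of slope $\lambda$:
$$h(w)=b-\lambda(1-w),\qquad b=\frac{1+\lambda-(1-\lambda)\theta}2 .$$
For $w\in[-\theta,1]$ the values of $h$ lie between $h(-\theta)=\frac{1-\lambda-\theta-\lambda\theta}2\ge-\lambda$ and $h(1)=b<1$. So $x\mapsto(s_nh(s_nT_nx))_n$ maps $B$ into $B$. It is $k\lambda$-Lipschitz with $k\lambda<1$, so it has a fixed point $x$. With $w=s_nT_nx\in[-\theta,1]$ we get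
$$|T_nx-x_n|=|w-h(w)| .$$
The function $w-h(w)=(1-\lambda)w-b+\lambda$ is increasing. At $w=1$ it equals $1-b=\frac{(1-\lambda)(1+\theta)}2$, and at $w=-\theta$ it equals $-(b-\lambda+(1-\lambda)\theta)=-\frac{(1-\lambda)(1+\theta)}2$. Hence $\|x-Tx\|\le\frac{(1-\lambda)(1+\theta)}2$. Let $\lambda\to\frac1k$. $\blacksquare$

So if every coordinate of $T$ stays a fixed distance away from *one* of the endpoints $\pm1$, the universal bound can be beaten. For $\theta=0$ it is halved. For $\theta=1$, the general case, the hypothesis is empty and we are back at (1). Notice where the space was used: an arbitrary bounded choice of coordinates is a point of $\ell_\infty(\Gamma)$. In $c_0$ the recipe fails, since $h(0)=b-\lambda$ is in general not $0$.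

What changes when a coordinate $T_n$ takes values near both $1$ and $-1$?

## 2. Where a coordinatewise recipe stops

The natural attempt is to keep the scheme and look for a better function: choose $\varphi_n:[-1,1]\to[-1,1]$, solve $x_n=\varphi_n(T_nx)$ for all $n$, and bound $|w-\varphi_n(w)|$ over all $w\in[-1,1]$. To solve by contraction, $\varphi_n$ should be $\lambda$-Lipschitz with $\lambda<\frac1k$. But then $\varphi_n(1)-\varphi_n(-1)\le2\lambda$, so
$$\bigl(1-\varphi_n(1)\bigr)+\bigl(\varphi_n(-1)-(-1)\bigr)\ge2-2\lambda ,$$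
and one of the two displacements is at least $1-\lambda$. *No* choice of $\varphi_n$ gives better than (1), as long as all we know about $w=T_nx$ is that $w\in[-1,1]$.

So we need information on $w$ *at the solution*: if $h$ of Proposition A is used with sign $s_n$, we need $s_nT_nx\ge-\theta$ with some $\theta<1$ at the particular point $x$ that solves the system. This looks circular, because the solution $x$ depends on all the signs. The way out, in Section 4, is to activate the coordinates one after another. A coordinate not yet active is held at $0$; its sign is read off from $T_n$ when it is activated; and all the points produced on the way stay so close to one another that $T_n$, being $k$-Lipschitz, cannot afterwards come near the wrong endpoint.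

## 3. The bounds to be proved

A subspace is **1-complemented** if it is the range of a linear projection of norm one. For instance, the diagonal $\{(t,t)\}$ in the plane with the maximum norm is 1-complemented by $(x,y)\mapsto(\frac{x+y}2,\frac{x+y}2)$. For a Hilbert space $H$, $\ell_\infty(\Gamma,H)$ denotes the bounded functions $\Gamma\to H$ with the norm $\sup_n\|x_n\|$; thus complex $\ell_\infty$ is $\ell_\infty(\mathbb N,\mathbb C)$.

**Theorem 1.** If $X$ is a 1-complemented subspace of real $\ell_\infty(\Gamma)$ (e.g. $X=\ell_\infty$), then for $k>1$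
$$\psi_X(k)\le\delta^*(k):=\frac{k^2-1}{k^2+2k-1}<1-\frac1k .$$

**Theorem 2.** If $H$ is a real or complex Hilbert space and $X$ is a 1-complemented subspace of $\ell_\infty(\Gamma,H)$ (e.g. complex $\ell_\infty$, with $H=\mathbb C$), then $\psi_X(k)<1-\frac1k$ for every $k>1$.

**Theorem 3.** For every Banach space $X$ as above, $k\mapsto\psi_X(k)\big/\left(1-\frac1k\right)$ is nondecreasing on $(1,\infty)$. So equality $\psi_X(k)=1-\frac1k$ at one $k>1$ forces equality at all larger $k$.

**Theorem 4.** For real or complex $\ell_\infty$, $\psi_{\ell_\infty}(k)\ge\frac{k-1}{k+1}$ for all $k\ge1$.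

**Corollary 5.** For real $\ell_\infty$,
$$\frac{k-1}{k+1}\le\psi_{\ell_\infty}(k)\le\begin{cases}\frac{2+\sqrt2}4\left(1-\frac1k\right),&1\le k\le1+\sqrt2,\\[1mm]\frac{k^2-1}{k^2+2k-1},&k\ge1+\sqrt2.\end{cases}$$
Hence $\frac2{k+2-1/k}\le1-\psi_{\ell_\infty}(k)\le\frac2{k+1}$ for $k>1$, and $\lim_{k\to\infty}k\,(1-\psi_{\ell_\infty}(k))=2$ (for an extremal space this limit is $1$). The same two-sided bounds hold for every infinite-dimensional real 1-injective Banach space.

Theorems 1 and 2 answer the question: $\ell_\infty$, real or complex, is **not** extremal, and in fact $\psi_{\ell_\infty}(k)<1-\frac1k$ for every $k>1$. At $k=1$ both sides are $0$. For $k=2$ in the real case the numbers are $\frac13\le\psi_{\ell_\infty}(2)\le\frac{2+\sqrt2}8\approx0.427$, against $\frac12$ for an extremal space.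

**Lemma B (reduction).** Let $Y\subset Z$ be the range of a norm-one projection $P$. Then $\psi_Y\le\psi_Z$.

*Proof.* Let $T:B_Y\to B_Y$ be $k$-Lipschitz. Since $P$ maps $B_Z$ into $B_Y$, the map $T\circ P$ is a $k$-Lipschitz self-map of $B_Z$. As $TPx\in Y$,
$$\|x-TPx\|\ge\|P(x-TPx)\|=\|Px-TPx\|\ge d_T\qquad(x\in B_Z).$$
So $d_{T\circ P}\ge d_T$; take suprema. $\blacksquare$

Consequently, in Theorems 1 and 2 it is enough to treat the full spaces $\ell_\infty(\Gamma)$ and $\ell_\infty(\Gamma,H)$. As a check against Section 1: $c_0$ is extremal, so real $c_0$ is not isometric to a 1-complemented subspace of any $\ell_\infty(\Gamma)$.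

## 4. Activating coordinates one at a time: real scalars

We prove Theorem 1. First, $\delta^*(k)<\frac{k-1}k$ is equivalent to $k(k+1)<k^2+2k-1$, that is, to $k>1$.

Let $k>1$, let $T:B\to B$ be $k$-Lipschitz on the ball of real $\ell_\infty(\Gamma)$, and suppose for contradiction that $d_T>\delta^*(k)$.

**Step 1: choosing the constants.** We want a displacement level $\delta$ to contradict, a slope $\lambda$ for $h$, and a maximal size $b$ for the coordinates of our points. Fix
$$\delta^*(k)<\delta<\min\Bigl(d_T,\,1-\frac1k\Bigr),\qquad b=1-\delta,\quad\text{so}\quad \frac1k<b<1 .$$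
Since $\|x-Tx\|\ge d_T>\delta$ for every $x\in B$,
$$\text{for every }x\in B\text{ there is }n\in\Gamma\text{ with }|x_n-T_nx|>\delta . \tag{2}$$
Dividing numerator and denominator by $k$, $\delta^*(k)=\frac{k-1/k}{k+2-1/k}$, so $\delta>\delta^*(k)$ says $k-\frac1k<\delta\left(k+2-\frac1k\right)$. Subtract $k\delta$ and use $k-k\delta=kb$: this is $kb-\frac1k<\delta\left(2-\frac1k\right)$. That is exactly the case $\lambda=\frac1k$ of the inequality
$$b-\lambda+(1-\lambda)kb<\delta(2-\lambda), \tag{3}$$
because $b-\frac1k+(1-\frac1k)kb=kb-\frac1k$. By continuity we may fix $\lambda\in(0,\frac1k)$ for which (3) holds. (Where (3) comes from will be visible in Step 4.)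

Let $h(w)=b-\lambda(1-w)$ for $w\in[-1,1]$. It has slope $\lambda$ and $h(1)=b$, and $h(-1)=b-2\lambda>-b$ because $b>\frac1k>\lambda$. So $|h|\le b<1$.

**Step 2: partial solutions.** We define the points at which only some coordinates are active. For $A\subset\Gamma$ and $s:A\to\{\pm1\}$ let
$$F_{A,s}(x)_n=\begin{cases}s_nh(s_nT_nx),&n\in A,\\0,&n\notin A.\end{cases}$$
This maps $B$ into $B$ and is Lipschitz with constant $k\lambda<1$. Let $x^{A,s}$ be its unique fixed point. For example, $x^{\emptyset}=0$.

The point of this step is that nested data give nearby points, *whatever the size of the sets*: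

**Lemma C.** If $A\subset A'$ and $s'$ extends $s$, then $\|x^{A,s}-x^{A',s'}\|\le b$.

*Proof.* Let $x=x^{A,s}$, $x'=x^{A',s'}$, $r=\|x-x'\|$. For $n\in A$, $|x_n-x_n'|=|h(s_nT_nx)-h(s_nT_nx')|\le k\lambda r$. For $n\in A'\setminus A$, $x_n=0$ and $|x'_n|\le b$. For $n\notin A'$ both coordinates are $0$. So $r\le\max(k\lambda r,b)$. If $r>b$, then $r\le k\lambda r$ with $r>0$ and $k\lambda<1$, which is impossible. $\blacksquare$

**Step 3: a maximal family of correctly activated coordinates.** We want every active coordinate to have been activated with the sign that $T_n$ showed at an earlier partial solution. Call $(A,s)$ *admissible* if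
$$\text{for every }n\in A\text{ there is }A'\subset A\setminus\{n\}\text{ with }\ s_nT_n\bigl(x^{A',\,s|_{A'}}\bigr)>\delta. \tag{4}$$
The pair with $A=\emptyset$ is admissible. Order admissible pairs by extension. The union $(A,s)$ of a nonempty chain is admissible: each $n\in A$ lies in some member $(A_i,s_i)$ of the chain, and its witness $A'\subset A_i\setminus\{n\}$ remains a witness, since $s|_{A'}=s_i|_{A'}$ and so the point in (4) is the same. By Zorn's lemma there is a maximal admissible pair $(A,s)$. (Even for $\Gamma=\mathbb N$, activating one coordinate at a time need not end after the first infinite sequence of activations; Zorn's lemma takes care of that.)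

Let $x=x^{A,s}$ and choose $n$ as in (2): $|x_n-T_nx|>\delta$.

*If $n\notin A$*, then $x_n=0$, so $|T_nx|>\delta$. Put $s_n=\operatorname{sign}T_nx$. The pair on $A\cup\{n\}$ is admissible: the set $A$ is a witness for $n$, and the other indices keep their witnesses. This contradicts maximality. So $n\in A$.

**Step 4: an active coordinate has displacement at most $\delta$.** This contradicts the choice of $n$ and ends the proof. Let $n\in A$, let $A'$ be a witness from (4), and let $w=s_nT_nx\in[-1,1]$. By Lemma C the points $x$ and $x^{A',s|_{A'}}$ are at distance at most $b$, so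
$$w\ge s_nT_n\bigl(x^{A',s|_{A'}}\bigr)-kb>\delta-kb . \tag{5}$$
This is the one-sided information that was missing in Section 2. Since $x_n=s_nh(w)$, we have $|x_n-T_nx|=|h(w)-w|$. On one side,
$$w-h(w)=w-b+\lambda(1-w)\le1-b=\delta,$$
because the middle expression increases with $w$ and $w\le1$. On the other side, by (5) and then (3),
$$h(w)-w=b-\lambda-(1-\lambda)w<b-\lambda-(1-\lambda)(\delta-kb)<\delta .$$
The last inequality is (3) after moving $(1-\lambda)\delta$ to the right. So $|x_n-T_nx|\le\delta$, a contradiction. Hence $d_T\le\delta^*(k)$, and Theorem 1 is proved. $\blacksquare$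

**How the formula for $\delta^*$ can be rediscovered.** In Proposition A, (5) plays the role of $\theta=kb-\delta$. With $\lambda=\frac1k$ and $b=1-\delta$, the equation $\delta=\frac{1+\theta}2(1-\frac1k)$ becomes $2\delta=\left(1-\frac1k\right)\left(k+1-(k+1)\delta\right)$, that is, $\delta\left(2+k-\frac1k\right)=k-\frac1k$. Its solution is $\delta^*(k)$.

**A run by hand.** Let $\Gamma$ have one point, $k=2$ and $T(x)=1-2|x|$ on $[-1,1]$. Proposition A with $\theta<1$ does not apply, since $T$ takes both values $1$ and $-1$. Here $\delta^*(2)=\frac37$; take $\delta=0.44$, $b=0.56$, $\lambda=0.48$. Then (3) reads $0.6624<0.6688$. The first partial solution is $0$, and $T(0)=1>\delta$, so the sign is $+$. Next solve $x=0.56-0.48(1-Tx)=0.56-0.96|x|$, which gives $x=\frac27$ and $Tx=\frac37$, with displacement $\frac17\le\delta$. A fixed point exists here anyway. The point of the method is that its bound does not depend on $\Gamma$.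

## 5. Complex and Hilbert-valued coordinates

We prove Theorem 2. Note that $s_nh(s_nT_nx)=(b-\lambda)s_n+\lambda T_nx$: we pushed the point $\lambda Tx$ in the direction $s_n$ by the amount $b-\lambda$. In $H$ we do the same with a unit vector $e_n$ in place of $s_n$.

What is new is that $w=T_nx$ can have norm $1$ and turn sideways: the displacement of an active coordinate will be $\|qw-ce\|$ with constants $q,c>0$, and for $\|w\|=1$
$$\|qw-ce\|^2=q^2+c^2-2cq\operatorname{Re}\langle w,e\rangle .$$
A push helps only if $\operatorname{Re}\langle w,e\rangle$ is bounded below by a positive number. This is guaranteed if the push is small. Indeed, the partial solutions then stay within about $\frac1k$ of one another, so $w$ stays within about $1$ of the vector $t=\tau e$ which defined $e$. If $\|w\|=1$ and $\|w-\tau e\|\le1$, then expanding the square gives $\operatorname{Re}\langle w,e\rangle\ge\frac\tau2$, and $\tau>\delta$. A small push gives a small gain, but a gain.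

**Step 1: constants.** We pick a contraction constant $\mu=1-\eta$ slightly below $1$ and a push $c$ proportional to $\eta$, large enough for the gain to exceed the loss caused by $\mu<1$. Let $k>1$, $\delta_0=1-\frac1k$, $\kappa=3/\delta_0$, and for $\eta\in(0,1)$
$$\mu=1-\eta,\quad c=\frac{\kappa\eta}k,\quad q=1-\frac\mu k=\delta_0+\frac\eta k,\quad R=c+\frac\mu k .$$
Then $kR=\kappa\eta+1-\eta=1+(\kappa-1)\eta\ge1$. Put
$$f(\delta,\eta)=q^2+c^2-\frac{cq}\delta\left(1+\delta^2-k^2R^2\right)-\delta^2 .$$
As $\eta\to0$ we have $q^2=\delta_0^2+\frac{2\delta_0\eta}k+O(\eta^2)$, $c^2=O(\eta^2)$, $\frac{cq}{\delta_0}=\frac{\kappa\eta}k+O(\eta^2)$ and $1+\delta_0^2-k^2R^2=\delta_0^2+O(\eta)$. Hence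
$$f(\delta_0,\eta)=\frac{2\delta_0\eta}k-\frac{\kappa\eta}k\delta_0^2+O(\eta^2)=-\frac{\delta_0\eta}k+O(\eta^2).$$
Also $R\to\frac1k<1$, $c\to0$ and $q\delta_0\to\delta_0^2>0$. So we can fix $\eta$ so small that $f(\delta_0,\eta)<0$, $R\le1$ and $c<q\delta_0$. By continuity in $\delta$, fix $\delta\in(0,\delta_0)$ with
$$f(\delta,\eta)<0\quad\text{and}\quad c<q\delta . \tag{6}$$
Note that $\delta$ depends only on $k$. We show $d_T\le\delta$ for every $k$-Lipschitz $T:B\to B$ on the ball of $\ell_\infty(\Gamma,H)$. By Lemma B this gives $\psi_X(k)\le\delta<1-\frac1k$. Suppose $d_T>\delta$. Then for each $x\in B$ some $n$ satisfies $\|x_n-T_nx\|>\delta$.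

**Step 2: partial solutions.** For $A\subset\Gamma$ and unit vectors $e=(e_n)_{n\in A}$ in $H$, let $F_{A,e}(x)_n=ce_n+\frac\mu kT_nx$ for $n\in A$ and $F_{A,e}(x)_n=0$ for $n\notin A$. Its coordinates have norm at most $c+\frac\mu k=R\le1$, so it maps $B$ into $B$, and it is $\mu$-Lipschitz. Let $x^{A,e}$ be its fixed point. If $(A',e')$ extends $(A,e)$ and $r=\|x^{A,e}-x^{A',e'}\|$, then coordinates in $A$ differ by at most $\mu r$, those in $A'\setminus A$ by at most $R$, and the rest agree. So $r\le\max(\mu r,R)$, and since $\mu<1$ this gives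
$$\|x^{A,e}-x^{A',e'}\|\le R . \tag{7}$$

**Step 3: a maximal admissible family.** Call $(A,e)$ admissible if for every $n\in A$ there is $A'\subset A\setminus\{n\}$ such that $t=T_n\bigl(x^{A',e|_{A'}}\bigr)$ satisfies $\|t\|>\delta$ and $e_n=t/\|t\|$. The empty pair is admissible, and unions of chains are admissible, because witnesses stay witnesses as in Section 4. Let $(A,e)$ be maximal by Zorn's lemma, let $x=x^{A,e}$, and choose $n$ with $\|x_n-T_nx\|>\delta$. If $n\notin A$, then $x_n=0$, so $\|T_nx\|>\delta$. Then $A\cup\{n\}$ with $e_n=T_nx/\|T_nx\|$ is admissible (witness $A$ for $n$), contradicting maximality. So $n\in A$.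

**Step 4: an active coordinate has displacement less than $\delta$.** Let $A'$ be a witness for $n$, and let $t$ be the corresponding vector, $\tau=\|t\|\in(\delta,1]$, $t=\tau e_n$, $w=T_nx$, $v=\|w\|^2\le1$. By (7), $\|w-t\|\le kR$, so $v-2\tau\operatorname{Re}\langle w,e_n\rangle+\tau^2\le k^2R^2$, that is,
$$\operatorname{Re}\langle w,e_n\rangle\ge\frac{v+\tau^2-k^2R^2}{2\tau} .$$
Since $x_n=ce_n+\frac\mu kw$, we have $w-x_n=qw-ce_n$, and therefore
$$\|w-x_n\|^2=q^2v+c^2-2cq\operatorname{Re}\langle w,e_n\rangle\le q^2v+c^2-\frac{cq}\tau\left(v+\tau^2-k^2R^2\right).$$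
The coefficient of $v$ on the right is $q\left(q-\frac c\tau\right)\ge q\left(q-\frac c\delta\right)>0$ by (6), so the right side is largest at $v=1$. There it equals
$$q^2+c^2-cq\left[\frac{1-k^2R^2}\tau+\tau\right].$$
Because $kR\ge1$, the bracket is increasing in $\tau>0$. As $\tau>\delta$, the whole expression is at most its value at $\tau=\delta$, which is $\delta^2+f(\delta,\eta)<\delta^2$. So $\|x_n-T_nx\|<\delta$, contradicting the choice of $n$. $\blacksquare$

## 6. The ratio $\psi_X(k)/(1-\frac1k)$ is nondecreasing

We prove Theorem 3. Let $1<k<L$ and let $T:B_X\to B_X$ be $k$-Lipschitz. We build from $T$ an $L$-Lipschitz map $S$ whose displacement is larger by the factor $\frac{1-1/L}{1-1/k}$.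

**Step 1: definition of $S$.** The value $Sz$ is to be a value $Tx$, where $x$ lies on the segment from $z$ to $Tx$ itself, so that $z-Sz$ is a stretched copy of $x-Tx$. Put
$$\varkappa=\frac{k(L-1)}{L-k},\qquad\text{so}\qquad \varkappa-1=\frac{L(k-1)}{L-k},\qquad \varkappa-k=\frac{k(k-1)}{L-k}>0 .$$
For $z\in B_X$ the map $w\mapsto T\left(\frac w\varkappa+\left(1-\frac1\varkappa\right)z\right)$ is a self-map of $B_X$ (by convexity of $B_X$, as $\varkappa>1$) and a contraction with constant $\frac k\varkappa<1$. Let $Sz$ be its fixed point.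

**Step 2: $S$ is $L$-Lipschitz.** From $Sz=T\left(\frac{Sz}\varkappa+\left(1-\frac1\varkappa\right)z\right)$ and the same for $z'$,
$$\|Sz-Sz'\|\le\frac k\varkappa\|Sz-Sz'\|+k\Bigl(1-\frac1\varkappa\Bigr)\|z-z'\| ,$$
so $S$ is Lipschitz with constant $\frac{k(\varkappa-1)}{\varkappa-k}=\frac{k\,L(k-1)}{k(k-1)}=L$.

**Step 3: the displacement of $S$.** With $x=\frac{Sz}\varkappa+\left(1-\frac1\varkappa\right)z$ we have $Tx=Sz$ and $x-Tx=\left(1-\frac1\varkappa\right)(z-Sz)$. Hence
$$\|z-Sz\|\ge d_T\,\frac\varkappa{\varkappa-1}=d_T\,\frac{k(L-1)}{L(k-1)}=d_T\,\frac{1-1/L}{1-1/k} .$$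
Taking the infimum over $z$ and then the supremum over $T$ gives $\psi_X(L)\ge\psi_X(k)\frac{1-1/L}{1-1/k}$. If $\psi_X(k)=1-\frac1k$, this and (1) give $\psi_X(L)=1-\frac1L$. $\blacksquare$

## 7. Labeling the ball: the lower bound

We prove Theorem 4. For $k=1$ it is trivial, so let $k>1$.

**Step 1: from complex to real scalars.** If $T$ is a $k$-Lipschitz self-map of the real ball, then $x\mapsto T(\operatorname{Re}x)$ is a $k$-Lipschitz self-map of the complex ball. Since $T(\operatorname{Re}x)$ is real, $\|x-T(\operatorname{Re}x)\|\ge\|\operatorname{Re}x-T(\operatorname{Re}x)\|\ge d_T$. So we work in real $\ell_\infty$ and look for $T$ with $d_T\ge\delta$, where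
$$b=\frac2{k+1},\qquad\delta=1-b=\frac{k-1}{k+1},\qquad (k-1)b=2\delta .$$

**Step 2: labels and separation are enough.** We want every $x\in B$ to have a coordinate $n$ in which $T$ moves it by at least $\delta$, up or down. Suppose each $x\in B$ is assigned a label $(n,+)$ or $(n,-)$ with $n\in\mathbb N$. Let $S_n^\pm$ be the set of points labeled $(n,\pm)$.

**Lemma D.** Suppose that $x_n\le b$ for $x\in S_n^+$, that $x_n\ge-b$ for $x\in S_n^-$, and that $\|x-x'\|\ge b$ whenever $x\in S_n^+$ and $x'\in S_n^-$ with the same $n$. Then there is a $k$-Lipschitz $T:B\to B$ with $\|y-Ty\|\ge\delta$ for all $y\in B$.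

*Proof.* Let
$$T_n(y)=\max\Bigl\{-1,\ \sup_{x\in S_n^+}\bigl(x_n+\delta-k\|y-x\|\bigr)\Bigr\},$$
and $T_n\equiv-1$ if $S_n^+=\emptyset$. The functions under the supremum are $k$-Lipschitz in $y$ and bounded by $b+\delta=1$. So $T_n$ is $k$-Lipschitz with values in $[-1,1]$, and $T=(T_n)$ is a $k$-Lipschitz self-map of $B$.

If $y\in S_n^+$, taking $x=y$ gives $T_n(y)\ge y_n+\delta$. Now let $y\in S_n^-$. For $x\in S_n^+$ put $r=\|x-y\|\ge b$. Since $x_n\le y_n+r$,
$$x_n+\delta-kr\le y_n+\delta-(k-1)r\le y_n+\delta-(k-1)b=y_n-\delta .$$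
Also $-1=-b-\delta\le y_n-\delta$, because $y_n\ge-b$. So $T_n(y)\le y_n-\delta$. Every $y\in B$ has a label, so $\|y-Ty\|\ge\delta$ always. $\blacksquare$

**Step 3: a labeling.** Let $d(x)=\liminf_nx_n$. This is a $1$-Lipschitz function on $\ell_\infty$, and it guarantees that suitable indices exist: if $d(x)<b$ then $x_j<b$ for infinitely many $j$, and if $d(x)>-b$ then $x_j>-b$ eventually. A first attempt would be to fix a threshold $\rho\in(0,b)$, use the label $(n,+)$ with $n=\min\{j:x_j\le b\}$ if $d(x)<\rho$, and $(n,-)$ with $n=\min\{j:x_j\ge-b\}$ if $d(x)\ge\rho$. The separation fails: for small $\varepsilon>0$ the points $(0,\rho-\varepsilon,\rho-\varepsilon,\dots)$ and $(0,\rho,\rho,\dots)$ have labels $(1,+)$ and $(1,-)$ and distance $\varepsilon$. So we insert a transition zone $0<d(x)<b$ with a different rule: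

* **(A)** if $d(x)\le0$: label $(n,+)$ with $n=\min\{j:x_j\le b\}$;
* **(B)** if $d(x)\ge b$: label $(n,-)$ with $n=\min\{j:x_j\ge-b\}$;
* **(C)** if $0<d(x)<b$: let $m=\min\{j:x_j\ge0\}$; label $(n,+)$ with $n=\min\{j>m:x_j\le b\}$.

All minima exist: in (A) infinitely many $x_j<b$; in (B) eventually $x_j>-b$; in (C) eventually $x_j>0$, and infinitely many $x_j<b$. Clearly $x_n\le b$ on $S_n^+$ and $x_n\ge-b$ on $S_n^-$.

**Step 4: separation.** Let $x\in S_n^+$ and $x'\in S_n^-$. Then $x'$ is of type (B), so $d(x')\ge b$ and $x'_j<-b$ for all $j<n$. If $x$ is of type (A), then $\|x-x'\|\ge d(x')-d(x)\ge b$. If $x$ is of type (C), then its index $m$ satisfies $m<n$, so $x_m\ge0$ and $x'_m<-b$, and $\|x-x'\|>b$. So Lemma D applies, and $\psi_{\ell_\infty}(k)\ge\delta=\frac{k-1}{k+1}$. $\blacksquare$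

**Comparison.** The problem, posed by Bolibok, Wiśnicki and Wośko in "The minimal displacement and extremal spaces" (arXiv:1305.0246, 2013), comes with the bound of Bolibok: $\psi_{\ell_\infty}(k)\ge(3-2\sqrt2)(k-1)$ for $1\le k\le2+\sqrt2$ and $\psi_{\ell_\infty}(k)\ge1-\frac2k$ for $k>2+\sqrt2$. Theorem 4 is larger for all $k>1$: we have $\frac{k-1}{k+1}=1-\frac2{k+1}>1-\frac2k$, and $\frac1{k+1}>3-2\sqrt2=\frac1{3+2\sqrt2}$ exactly when $k<2+2\sqrt2$, which covers $k\le2+\sqrt2$.

## 8. Two-sided bounds and 1-injective spaces

We prove Corollary 5.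

**Step 1: real $\ell_\infty$.** The lower bound is Theorem 4. For the upper bound we transport Theorem 1 from a good $L$ down to smaller $k$. By Theorems 1 and 3, for all $L\ge k>1$,
$$\psi_{\ell_\infty}(k)\le\Bigl(1-\frac1k\Bigr)g(L),\qquad g(L)=\frac{\delta^*(L)}{1-1/L}=\frac{L(L+1)}{L^2+2L-1} . \tag{8}$$
The sign of $g'(L)$ is that of
$$(2L+1)(L^2+2L-1)-(L^2+L)(2L+2)=L^2-2L-1 ,$$
so $g$ decreases on $(1,1+\sqrt2]$ and increases afterwards. At $L=1+\sqrt2$ we have $L^2=2L+1$, so $L^2+L=4+3\sqrt2$ and $L^2+2L-1=4L$, and
$$g(1+\sqrt2)=\frac{4+3\sqrt2}{4(1+\sqrt2)}=\frac{(4+3\sqrt2)(\sqrt2-1)}4=\frac{2+\sqrt2}4 .$$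
For $1<k\le1+\sqrt2$ take $L=1+\sqrt2$ in (8); for $k\ge1+\sqrt2$ take $L=k$; for $k=1$ the bound is (1).

For all $k>1$, Theorem 1 gives $1-\psi_{\ell_\infty}(k)\ge1-\delta^*(k)=\frac{2k}{k^2+2k-1}=\frac2{k+2-1/k}$, and Theorem 4 gives $1-\psi_{\ell_\infty}(k)\le\frac2{k+1}$. Multiplying by $k$ and letting $k\to\infty$, both sides tend to $2$. The two bounds differ by $\frac{2(1-1/k)}{(k+1)(k+2-1/k)}$, which is of order $k^{-2}$ for large $k$; the exact value of $\psi_{\ell_\infty}(k)$ is not determined here.

**Step 2: definitions for the last claim.** A real Banach space $X$ is **1-injective** if every bounded linear map $u:Y\to X$ from a subspace $Y$ of a Banach space $Z$ extends to a linear map $Z\to X$ of the same norm. For example, $\mathbb R$ is 1-injective by the Hahn–Banach theorem, and so is $\ell_\infty(\Gamma)$, by extending each coordinate. A compact Hausdorff space $K$ is **extremally disconnected** if the closure of every open set is open. Finite discrete spaces are; $[0,1]$ is not, since the closure of $[0,\frac12)$ is $[0,\frac12]$. We use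 the Nachbin–Goodner–Kelley theorem: a real 1-injective Banach space is isometric to $C(K)$ with $K$ compact and extremally disconnected.

**Step 3: upper bound for a 1-injective $X$.** By the Hahn–Banach theorem, $x\mapsto(x^*(x))_{x^*\in\Gamma}$, with $\Gamma$ the closed unit ball of $X^*$, embeds $X$ isometrically in $\ell_\infty(\Gamma)$. Extending the identity of $X$ to $\ell_\infty(\Gamma)$ with norm one gives a norm-one projection onto $X$. So Theorem 1 applies to $X$. Theorem 3 holds for every space, and the argument of Step 1 gives the same upper bounds.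

**Step 4: lower bound for a 1-injective $X$.** We show that $X=C(K)$ contains a 1-complemented isometric copy of $\ell_\infty$. Since $X$ is infinite-dimensional, $K$ is infinite.

*Disjoint clopen sets.* Any two points $p\ne p'$ of $K$ are separated by a clopen set: take disjoint open sets $V\ni p$, $W\ni p'$; then $\overline V$ is clopen and disjoint from $W$. Starting with $W_0=K$, split the infinite clopen set $W_{n-1}$ into two nonempty clopen parts. At least one is infinite; call it $W_n$ and the other $U_n$. This gives pairwise disjoint nonempty clopen sets $U_1,U_2,\dots$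

*The embedding.* For $S\subset\mathbb N$ let $G_S=\bigcup_{n\in S}U_n$. Its closure $\overline{G_S}$ is clopen. If $S\cap S'=\emptyset$, then the open set $G_{S'}$ misses $G_S$, hence misses $\overline{G_S}$; and as $\overline{G_S}$ is open, it misses $\overline{G_{S'}}$. Also $\overline{G_{S\cup S'}}=\overline{G_S}\cup\overline{G_{S'}}$. So $S\mapsto1_{\overline{G_S}}\in C(K)$ is finitely additive, and
$$J\Bigl(\sum_ia_i1_{S_i}\Bigr)=\sum_ia_i1_{\overline{G_{S_i}}}$$
is a well-defined linear map on the sequences with finitely many values. Writing such a sequence with disjoint nonempty $S_i$, the sets $\overline{G_{S_i}}$ are disjoint and nonempty, so $J$ preserves the norm. These sequences are dense in $\ell_\infty$, so $J$ extends to a linear isometry $J:\ell_\infty\to C(K)$. For a sequence $a$ with finitely many values, $Ja=a_n$ on $U_n$, and by uniform limits this holds for all $a\in\ell_\infty$. (One can also obtain $J$ from the fact that $G_{\mathbb N}$ is $C^*$-embedded in $K$; see Gillman–Jerison, *Rings of Continuous Functions*.)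

*The projection.* Choose $p_n\in U_n$ and put $Pg=J\bigl((g(p_n))_n\bigr)$ for $g\in C(K)$. Then $\|P\|\le1$ and $P$ has range in $J(\ell_\infty)$. Since $(Ja)(p_n)=a_n$, we have $P(Ja)=Ja$. So $J(\ell_\infty)$ is 1-complemented in $C(K)$.

As $\psi$ depends only on the isometry class of the space, Lemma B and Theorem 4 give $\psi_X(k)\ge\psi_{\ell_\infty}(k)\ge\frac{k-1}{k+1}$. The bounds for $1-\psi_X(k)$ and the limit follow as in Step 1. $\blacksquare$
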